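# Sets $X\subseteq\mathbb F_2^n$ for which $\alpha(X)$ and $\omega(X+X)$ are both sublinear

## 1. Subspaces that avoid a set, and subspaces inside a sumset

Throughout, $\mathbb F_2^n$ is the vector space of binary vectors of length $n$, with standard basis $e_1,\dots,e_n$, and "subspace" means linear subspace.

**Definition 1 (avoiding number).** For $Y\subseteq\mathbb F_2^n$, $\alpha(Y)$ is the largest dimension of a subspace $W$ with $(W\setminus\{0\})\cap Y=\varnothing$.

*Example.* Let $Y$ be a subspace of dimension $s$. A complement of $Y$ avoids $Y\setminus\{0\}$, and a subspace of dimension more than $n-s$ meets $Y$ in a nonzero vector. So $\alpha(Y)=n-s$.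

**Definition 2 (containing number).** For $Y\subseteq \mathbb F_2^n$, $\omega(Y)$ is the largest dimension of a subspace $W$ with $W\setminus\{0\}\subseteq Y$. Thus $\omega(Y)=\alpha(\mathbb F_2^n\setminus Y)$.

*Example.* If $Y$ is a subspace of dimension $s$, then $\omega(Y)=s$. If $Y=\{x: x_1=1\}$, then $\omega(Y)=1$: the subspace $\{0,e_1\}$ qualifies, and in dimension $2$ the sum of two distinct nonzero vectors with first coordinate $1$ is a nonzero vector with first coordinate $0$.

**Definition 3 (sumset).** $X+X=\{x+x':x,x'\in X\}$. So $\omega(X+X)\ge d$ means that there is a $d$-dimensional subspace, each of whose nonzero elements is a sum of two elements of $X$.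

*Example.* Let $n\ge 2$ and $X=\{0,e_1,\dots,e_n\}$. Then $X+X$ is the set of vectors with at most two ones. The subspace spanned by $e_1,e_2$ shows $\omega(X+X)\ge2$, and Fact 1 below gives equality. The even-weight vectors avoid $X\setminus\{0\}$, so $\alpha(X)=n-1$.

**Definition 4 (weight, codes).** The Hamming weight $|v|$ of $v\in\mathbb F_2^M$ is its number of ones. A subspace of $\mathbb F_2^M$ is also called a linear code, and its elements words.

*Example.* $|(1,0,1,1)|=3$, and $\{000,110,011,101\}$ is a linear code of dimension $2$ in which every nonzero word has weight $2$.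

**Definition 5 (positive function).** Let $W$ be a subspace of $\mathbb F_2^n$. A character of $W$ is a homomorphism $\chi:W\to\{1,-1\}$. A function on $W$ is called *positive* if it is a linear combination of characters with nonnegative coefficients.

*Example.* Let $W=\mathbb F_2^2$, $\chi_l(x)=(-1)^{x_l}$, and $Z=\chi_1+\chi_2$. Then $Z$ is positive, although its values at $0,e_1,e_2,e_1+e_2$ are $2,0,0,-2$: positivity concerns coefficients, not values. Its square $Z^2=2+2\chi_1\chi_2$ is positive, with average $2$ over $W$. On the smaller subspace $W'=\{0,e_1+e_2\}$ the characters $\chi_1,\chi_2$ coincide, $Z^2=4$, and the average has gone *up* to $4$. This effect will drive the proof.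

## 2. Textbook facts

**Fact 1 (information sets).** A linear code $C\le\mathbb F_2^M$ of dimension at least $s$ has a set $I$ of $s$ coordinates such that $C$ projects onto $\mathbb F_2^I$. (A generator matrix has rank at least $s$, so it has $s$ independent columns.) In particular some word equals $1$ on all of $I$, so **a code of dimension at least $s$ contains a word of weight at least $s$**.

**Fact 2 (counting subspaces).** $\mathbb F_2^n$ has at most $2^{nd}$ subspaces of dimension $d$ (choose a basis). $\mathbb F_2^M$ has at most $2^{Mc}$ subspaces of codimension $c$ (choose $c$ linear equations).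

**Fact 3 (random linear maps).** If $\Phi:\mathbb F_2^n\to\mathbb F_2^M$ is uniform among all linear maps and $u_1,\dots,u_d$ are linearly independent, then $\Phi(u_1),\dots,\Phi(u_d)$ are independent and uniform in $\mathbb F_2^M$. (Extend to a basis; a linear map is a free choice of the images of a basis.)

**Fact 4 (averages of positive functions).** Write $E_W$ for the average over $x\in W$. A product of characters is a character, and $E_W[\chi]$ is $1$ if $\chi$ is trivial and $0$ otherwise. So sums, products and nonnegative multiples of positive functions are positive, and every positive function $Q$ has $E_W[Q]\ge0$.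

**Fact 5 (Paley–Zygmund).** If $V\ge0$ and $0<EV^2<\infty$, then $\Pr(V\ge\frac12EV)\ge\frac14(EV)^2/EV^2$. Indeed, with $A$ the event $V\ge \frac12 EV$, Cauchy–Schwarz gives $EV\le\frac12EV+E[V1_A]\le\frac12EV+\sqrt{EV^2\,\Pr(A)}$; rearrange.

## 3. Does $\max(\alpha(X),\omega(X+X))$ grow linearly?

If $X$ has few elements, large subspaces avoid it. If $X$ has many, its sumset should contain large subspaces. How large is the larger of the two numbers forced to be?

We begin with small cases. For $n=1$ and $X=\{1\}$ we have $\alpha(X)=0$, and $X+X=\{0\}$ gives $\omega(X+X)=0$; this case is excluded. Let $n\ge2$. If $\alpha(X)=0$, then every nonzero vector lies in $X$. For $u\ne0$ pick $x\notin\{0,u\}$, which is possible as $n\ge2$; then $u=x+(x+u)\in X+X$. Hence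
$$\alpha(X)=0\ \Longrightarrow\ \omega(X+X)=n\qquad(n\ge2), \tag{1}$$
and always $\max(\alpha(X),\omega(X+X))\ge1$. For $n=2$ the value $1$ occurs: $X=\{e_1,e_2\}$ has $X+X=\{0,e_1+e_2\}$, so $\omega(X+X)=1$, and $\alpha(X)=1$ because of $\{0,e_1+e_2\}$. If $X$ is a subspace of dimension $s$, the two numbers are $n-s$ and $s$, so the maximum is at least $n/2$.

The problem comes from the paper of Carolyn Chun, James Dylan Douthitt, Wayne Ge, Tony Huynh, Matthew E. Kroeker and Peter Nelson, "Rainbow triangles and the Erdős–Hajnal problem in projective geometries", arXiv:2505.13781 (2025). It is a known result that, for some constant $C>0$, all $n\ge2$ and all $X\subseteq\mathbb F_2^n$,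
$$\max(\alpha(X),\omega(X+X))\ge C\,n^{1/7}.$$

**Conjecture.** There is a constant $C>0$ such that, for all integers $n\ge2$, every $X\subseteq\mathbb F_2^n$ satisfies $\max(\alpha(X),\omega(X+X))\ge Cn$.

The conjecture is false. Here are the statements.

**Theorem 1.** For all integers $n\ge2$, $m\ge1$ there is $X\subseteq\mathbb F_2^n$ with
$$\alpha(X)\le3400\,\frac{n(1+\log_2m)^2}{\sqrt m},\qquad\omega(X+X)\le48\,m\log_2n .$$

**Corollary 2 (disproof).** For all $n\ge2$ there is $X\subseteq\mathbb F_2^n$ with $\max(\alpha(X),\omega(X+X))\le41000\,n^{2/3}(\log_2n)^{5/3}$. Hence no $C>0$ as in the Conjecture exists.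

**Corollary 3 (asymmetric form).** For every $\varepsilon>0$ there is $C_\varepsilon$ such that for all $n\ge2$ some $X\subseteq\mathbb F_2^n$ has $\alpha(X)\le\varepsilon n$ and $\omega(X+X)\le C_\varepsilon\log_2n$.

**Corollary 2 from Theorem 1: balance the two bounds.** Let $L=\log_2n\ge1$ and $m=\lceil(nL)^{2/3}\rceil$. Since $nL\ge2$, we have $(nL)^{2/3}\le m\le2(nL)^{2/3}$. Then
$$\omega(X+X)\le48mL\le96\,n^{2/3}L^{5/3}.$$
Next, $\log_2m\le1+\frac23(L+\log_2L)\le1+\frac43L$, because $\log_2L\le L$. So $(1+\log_2m)^2\le(2+\frac43L)^2\le(\frac{10}3L)^2\le12L^2$, using $L\ge1$. As $\sqrt m\ge(nL)^{1/3}$,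
$$\alpha(X)\le3400\cdot12\,\frac{nL^2}{(nL)^{1/3}}=40800\,n^{2/3}L^{5/3}\le41000\,n^{2/3}L^{5/3}.$$
Since $n^{2/3}(\log_2n)^{5/3}=o(n)$, the Conjecture fails. $\square$

**Corollary 3 from Theorem 1: fix $m$.** As $(1+\log_2m)^2/\sqrt m\to0$, choose $m=m(\varepsilon)$ with $3400(1+\log_2m)^2/\sqrt m\le\varepsilon$, and put $C_\varepsilon=48m$. $\square$

Together with the known result, the best exponent $\theta$ in a bound $\max(\alpha(X),\omega(X+X))\ge n^{\theta-o(1)}$ satisfies $1/7\le\theta\le2/3$.

## 4. A single Hamming ball is not enough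

To keep $X+X$ away from large subspaces we want every sum of two elements of $X$ to be confined. Weight does this: by Fact 1 a subspace of large dimension contains a heavy word. So the natural first candidate is a Hamming ball $X=\{x\in\mathbb F_2^n:|x|\le\rho\}$, with $0\le\rho\le n$.

Here $X+X=\{x:|x|\le2\rho\}$, since a vector of weight at most $2\rho$ can be split into two of weight at most $\rho$. A coordinate subspace and Fact 1 give $\omega(X+X)=\min(2\rho,n)$.

* If $\rho\ge n/4$, then $\omega(X+X)\ge n/2$.
* If $\rho<n/4$, then $|X|\le2^{nH(1/4)}$, where $H$ is binary entropy and $H(1/4)<0.82$. A uniformly random $e$-dimensional subspace contains a given nonzero vector with probability $(2^e-1)/(2^n-1)\le2^{e-n}$. So the expected number of nonzero elements of $X$ in it is at most $|X\setminus\{0\}|\,2^{e-n}<1$ as soon as $e\le0.18n$. Hence $\alpha(X)\ge\lfloor0.18n\rfloor$.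

So every ball has $\max(\alpha(X),\omega(X+X))\ge\lfloor0.18n\rfloor$. The point of failure is this: to make $\omega(X+X)$ sublinear, the ball must have sublinear radius, and then large codes avoid it.

The repair is to use balls whose radius is only slightly below *half* the length, in a *short* space $\mathbb F_2^M$, and to impose many such conditions at once, through linear maps $\Phi_i:\mathbb F_2^n\to\mathbb F_2^M$. Many maps are needed. If $X$ is defined by $r$ conditions "$\Phi_i(x)$ is light", then $\bigcap_i\ker\Phi_i\subseteq X$. This subspace has dimension at least $n-rM$, and $X\subseteq X+X$ since $0\in X$. So $\omega(X+X)\ge n-rM$, and $rM$ must be nearly $n$ or more.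

## 5. Many short linear images: construction and parameters

For linear maps $\Phi_1,\dots,\Phi_r:\mathbb F_2^n\to\mathbb F_2^M$ and an integer $k\ge 0$ put
$$Z_i(x)=\sum_{l=1}^M(-1)^{\Phi_i(x)_l}=M-2|\Phi_i(x)|,\qquad X=X(\Phi)=\{x:Z_i(x)>k\text{ for all }i=1,\dots,r\}. \tag{2}$$
Thus $x\in X$ if and only if $|\Phi_i(x)|<(M-k)/2$ for all $i$.

*Example.* With $r=1$, $M=n=3$, $k=0$ and $\Phi_1$ the identity, $X$ is the set of $x$ with $|x|<3/2$, that is $\{0,e_1,e_2,e_3\}$.

**Parameters for Theorem 1.** Fix $n\ge2$, $m\ge1$ and put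
$$t=22+\lceil\log_2n\rceil,\qquad M=mt,\qquad k=\lfloor t\sqrt m/22\rfloor .$$
Then $t\le23+\log_2n\le24\log_2n$, as $\log_2n\ge1$.

*The case $M\ge n$.* Take $X=\mathbb F_2^n$. Then $\alpha(X)=0$ and $\omega(X+X)=n\le M\le24m\log_2n$, so Theorem 1 holds. **From now on, until Theorem 1 is proved, $M<n$**, and we put
$$r=\Big\lceil\frac{2n}{k+1}\Big\rceil,\qquad J=\lfloor\log_2(M/k)\rfloor .$$

The following facts collect all the arithmetic that we shall need.

* (P1) $t\sqrt m\ge22$, so $k\ge1$. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$, also $k\ge t\sqrt m/44$; and $k+1>t\sqrt m/22$.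
* (P2) $k\le t\sqrt m/22\le M/22$. As $M\ge22$, we get $k+1\le M/22+1\le M$.
* (P3) $k+1\ge2$ gives $r\le n$, so $4r\le4n\le2^t$. By definition $r(k+1)\ge2n$.
* (P4) $t\sqrt m\le M<n$, so $r\le\frac{2n}{k+1}+1\le\frac{44n}{t\sqrt m}+1\le\frac{45n}{t\sqrt m}$.
* (P5) $0\le J\le\log_2M\le\log_2n\le t$, so $J+1\le4^t$. By (P1), $M/k\le44\sqrt m$, and $\log_244<6$, so $J\le6+\frac12\log_2m$.

Roughly, $r$ is chosen so that $r(k+1)$ exceeds $n$ by a factor of two (Section 6). The threshold $k$ is of order $t\sqrt m=\sqrt t\cdot\sqrt M$, that is, about $\sqrt t$ standard deviations of a sum of $M$ random signs; and $t$ is of order $\log n$, so that $2^t$ beats the number $r$ of conditions (Section 8).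

## 6. The union bound for $\omega(X+X)$

The purpose of this section is to show that for random $\Phi$ no large subspace lies in $X+X$. The mechanism: if $U\setminus\{0\}\subseteq X+X$, then every $\Phi_i$ squeezes $U$ into a subspace of codimension $k+1$. This costs $r(k+1)\ge2n$ bits for each basis vector of $U$, while choosing $U$ offers only $n$ bits for each basis vector.

**Lemma 4.** Let $n,M,r\ge1$ and $k\ge0$ be integers with $k+1\le M$ and $r(k+1)\ge2n$. Choose $\Phi_1,\dots,\Phi_r$ independently and uniformly among linear maps $\mathbb F_2^n\to\mathbb F_2^M$. Then for every $d\ge1$,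
$$\Pr\big(\omega(X+X)\ge d\big)\le2^{r(k+1)(M-d/2)} .$$
In particular, with the parameters of Section 5, some $\Phi$ has $\omega(X+X)\le2M$.

**Step 1: sums of two elements of $X$ have images of weight less than $M-k$.** If $d>n$ the probability is $0$, so let $d\le n$. If $\omega(X+X)\ge d$, there is a subspace $U$ of dimension exactly $d$ with $U\setminus\{0\}\subseteq X+X$; call such $U$ *bad*. For $x,x'\in X$ we have $|\Phi_i(x)|,|\Phi_i(x')|<(M-k)/2$, so $|\Phi_i(x+x')|<M-k$. Hence every word of the code $\Phi_i(U)$ has weight less than $M-k$; the zero word does too, as $k<M$.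

**Step 2: therefore $\Phi_i(U)$ has small dimension.** If $\dim\Phi_i(U)\ge M-k$, Fact 1 would give a word of weight at least $M-k$, a contradiction. So $\dim\Phi_i(U)\le M-k-1$, and $\Phi_i(U)\subseteq C_i$ for some subspace $C_i\le\mathbb F_2^M$ of dimension exactly $M-k-1\ge0$.

**Step 3: union bound over $U$ and $C_1,\dots,C_r$.** Fix these. By Fact 3 the images of a basis of $U$ under all the $\Phi_i$ are $dr$ independent uniform vectors, and each lies in its $C_i$ with probability $2^{-(k+1)}$. So
$$\Pr(\Phi_i(U)\subseteq C_i\text{ for all }i)=2^{-dr(k+1)} .$$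
By Fact 2 there are at most $2^{nd}$ choices of $U$ and at most $2^{M(k+1)}$ choices of each $C_i$. Using $nd\le\frac12r(k+1)d$, the probability that a bad $U$ exists is at most
$$2^{nd+rM(k+1)-dr(k+1)}\le2^{r(k+1)(M-d/2)} .$$

**Step 4: the particular case.** (P2) and (P3) give the hypotheses. With $d=2M+1$ the bound is $2^{-r(k+1)/2}<1$. $\square$

Since $2M=2mt\le48m\log_2n$, this is the $\omega$-half of Theorem 1. We fix such a $\Phi$. Nothing random remains available for bounding $\alpha(X)$, unless we can control both events together.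

## 7. Two attempts to bound $\alpha(X)$, and where they stop

**A second union bound.** Fix $W$ of dimension $e$ and let $N$ be the number of nonzero elements of $W$ in $X$, for random $\Phi$. Two distinct nonzero vectors are linearly independent over $\mathbb F_2$, so by Fact 3 the number $N$ is a sum of $2^e-1$ pairwise independent indicators of equal mean $p$, and $p>0$ because $M>k$. Chebyshev gives $\Pr(N=0)\le1/((2^e-1)p)$. But this bound is at least $2^{-e}$, while there are at least $2^{e(n-e)}$ subspaces $W$ of dimension $e$ (graphs of linear maps $\mathbb F_2^e\to\mathbb F_2^{n-e}$). Since $2^{e(n-e)-e}\ge1$ for $e\le n-1$, a union bound over $W$ with this estimate proves nothing for any $e\le n-1$.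

So we look for an argument that works for *every* $\Phi$ and every $W$. The example after Definition 5 suggests that one exists: on any $W$, $Z_i$ is a sum of characters, so averages of polynomials with nonnegative coefficients in $Z_i$ can only be larger than for independent signs.

**A weighted union bound with a constant majorant.** Let $Z$ be a sum of $M$ independent uniform $\pm1$ signs. Suppose that $g\ge0$ is a polynomial with nonnegative coefficients. Weight each $x\in W$ by $P(x)=\prod_ig(Z_i(x))$, which favors points where all the $Z_i$ are large. We shall see in Section 9 that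
$$E_W\Big[\prod_{j\ne i}g(Z_j)\Big]\le\frac{E_W[P]}{Eg(Z)} .$$
If in addition $g(z)\le g(k)$ for all $z\in[-M,k]$, then the points with $Z_i(x)\le k$ carry weight at most
$$E_W\big[1_{Z_i\le k}P\big]\le g(k)\,E_W\Big[\prod_{j\ne i}g(Z_j)\Big]\le\frac{g(k)}{Eg(Z)}E_W[P].$$
If $Eg(Z)\ge4r\,g(k)$, a union bound over the $r$ indices leaves most of the weight on $X$. The point $0$ always lies in $X$, but its weight $g(M)^r$ cannot account for all of this if $|W|$ is large. So $W$ would contain a nonzero element of $X$.

The trouble is the *negative* range. Take $g(z)=(z+B)^{2t}$ with $B\ge0$. With $B=k$ it is at most $g(k)$ on $[-k,k]$, but at $z=-M$ it equals $(M-k)^{2t}$, which is far larger than $g(k)$. Changing $B$ does not help. The lower bound we shall have is $Eg(Z)\ge24^{-t}g(15k)$ (Lemma 5), so for a constant majorant of $g$ on $[-M,k]$ we would need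
$$B+15k>\sqrt{24}\,\max_{-M\le z\le k}|z+B| .$$
The maximum is at least $B+k$. It is also at least half the interval length, $\frac12(M+k)\ge\frac{23}2k$, by (P2). If $B\ge\frac{21}2k$, then $(B+15k)/(B+k)\le\frac{51}{23}$. If $B<\frac{21}2k$, then $(B+15k)/\frac{23}2k<\frac{51}{23}$. Both are below $\sqrt{24}$, so no single shift works with these estimates.

**What gets past this.** A majorant of $g$ on $[-M,k]$ need not be constant. It suffices that its averages against $\prod_{j\ne i}g(Z_j)$ are under control, and this holds for any polynomial *whose coefficients are bounded in absolute value by those of $g$*. Replacing a factor $(z+B)^{2t}$ of $g$ by $(z-B)^{2t}$ keeps the absolute values of that factor's coefficients. But for $z$ negative with $-z$ between $B$ and $2B$ it makes the value at least $9^t$ times larger. So near $-B$, $g$ is at most $9^{-t}$ times a polynomial whose averages are no larger than those of $g$. Shifts $B=k,2k,4k,\dots$ cover all of $[-M,-k)$.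

## 8. Polynomials with dyadic shifts

First we need the lower tail bound for $Z$.

**Lemma 5.** $\Pr\big(Z\ge t\sqrt{m/2}\big)\ge24^{-t}$.

*Proof.* Split the $M=mt$ signs into $t$ blocks of $m$, and let $S$ be a block sum. Then $ES^2=m$. In $ES^4$ only products in which every sign appears an even number of times survive: $m$ fourth powers and $3m(m-1)$ products of two distinct squares. So $ES^4=3m^2-2m\le3m^2$. Fact 5 with $V=S^2$ gives $\Pr(S^2\ge m/2)\ge\frac14\cdot\frac{m^2}{3m^2}=\frac1{12}$, and by symmetry $\Pr(S\ge\sqrt{m/2})\ge\frac1{24}$. The $t$ blocks are independent, and if every block sum is at least $\sqrt{m/2}$, then $Z\ge t\sqrt{m/2}$. $\square$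

Now let $B_j=2^jk$ for $0\le j\le J$. By the definition of $J$, $B_0=k$ and $B_J\le M<2B_J$. Define
$$g(z)=\prod_{j=0}^J(z+B_j)^{2t},\qquad h_j(z)=(z-B_j)^{2t}\prod_{i\ne j}(z+B_i)^{2t},\qquad h(z)=g(k)+9^{-t}\sum_{j=0}^Jh_j(z).$$

*Toy example (not our parameters).* For $k=1$, $M=3$, $t=1$ we have $J=1$, $B_0=1$, $B_1=2$, and
$$g=(z+1)^2(z+2)^2=z^4+6z^3+13z^2+12z+4,$$
$$h_0=(z-1)^2(z+2)^2=z^4+2z^3-3z^2-4z+4,\qquad h_1=(z+1)^2(z-2)^2=z^4-2z^3-3z^2+4z+4 .$$
The coefficients of $h_0,h_1$ are dominated by those of $g$. At $z=-3$: $g=4$ and $h_1/9=100/9>4$. At $z=-\frac32$: $g=0.0625$ and $h_0/9=1.5625/9>0.17$.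

**Lemma 6.**
(a) $g,h_j,h\ge0$ on $\mathbb R$. The coefficients of $g$ are nonnegative, and those of $h_j$ are bounded in absolute value by the corresponding coefficients of $g$.
(b) $h(z)\ge g(z)$ for $-M\le z\le k$.
(c) $Eg(Z)\ge4r\,g(k)$, and $9^t\ge4r(J+1)$.
(d) $\log_2\dfrac{g(M)}{Eg(Z)}\le t\big(5+(J+1)(J+4)\big)\le75\,t\,(1+\log_2m)^2$.

**Step (a): signs.** All exponents are even, so the polynomials are nonnegative. The coefficients of $(z-B_j)^{2t}$ have the same absolute values as those of $(z+B_j)^{2t}$, and all remaining factors have nonnegative coefficients. Multiplying out and using the triangle inequality gives the domination.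

**Step (b): $h$ majorizes $g$ where a condition fails.** If $|z|\le k$, then $0\le z+B_j\le k+B_j$ for all $j$, so $g(z)\le g(k)\le h(z)$. If $-M\le z<-k$, put $y=-z\in(k,M]$. Since $B_0=k<y\le M<2B_J$, there is $j$ with $B_j\le y<2B_j$. Then
$$\frac{|z+B_j|}{|z-B_j|}=\frac{y-B_j}{y+B_j}\le\frac13,$$
because the fraction increases with $y$ and equals $\frac13$ at $y=2B_j$. The other factors of $g$ and $h_j$ agree, so $g(z)\le3^{-2t}h_j(z)=9^{-t}h_j(z)\le h(z)$.

**Step (c): the free mean of $g$ beats $r\,g(k)$.** We have $15k\le\frac{15}{22}t\sqrt m\le t\sqrt{m/2}$, since $\frac{15}{22}<0.69<\frac1{\sqrt2}$. As $g$ is nonnegative everywhere and increasing on $[0,\infty)$, Lemma 5 gives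
$$Eg(Z)\ge24^{-t}g(15k). \tag{3}$$
In $g(15k)/g(k)$ the factor $j=0$ is $(16k/2k)^{2t}=64^t$, and the other factors are at least $1$. So $Eg(Z)\ge(64/24)^tg(k)\ge2^tg(k)\ge4r\,g(k)$ by (P3). Also $9^t\ge2^t4^t\ge4r(J+1)$ by (P3) and (P5).

**Step (d): $g(M)$ is not too large.** By (3), and since $M+B_j\le2M$ and $15k+B_j\ge B_j$,
$$\frac{g(M)}{Eg(Z)}\le24^t\prod_{j=0}^J\Big(\frac{M+B_j}{15k+B_j}\Big)^{2t}\le24^t\prod_{j=0}^J\Big(\frac{2M}{B_j}\Big)^{2t} .$$
Here $2M/B_j=2^{1-j}M/k<2^{J+2-j}$, as $M/k<2^{J+1}$. Moreover $\sum_{j=0}^J(J+2-j)=2+3+\dots+(J+2)=\frac12(J+1)(J+4)$. With $\log_224<5$ this is the first bound. For the second, put $\ell=\log_2m\ge0$. By (P5), $J\le6+\ell/2$, so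
$$5+(J+1)(J+4)\le5+\Big(7+\frac\ell2\Big)\Big(10+\frac\ell2\Big)=75+\frac{17}2\ell+\frac14\ell^2\le75(1+\ell)^2.\qquad\square$$

## 9. Averaging over a subspace that avoids $X$

**Lemma 7.** For every $\Phi$, $\ \alpha(X)\le1+r\log_2\dfrac{g(M)}{Eg(Z)}$.

Let $W$ be an $e$-dimensional subspace with $(W\setminus\{0\})\cap X=\varnothing$. For $x\in W$ put
$$P(x)=\prod_{i=1}^rg(Z_i(x)),\qquad F(x)=P(x)-\sum_{i=1}^rh(Z_i(x))\prod_{j\ne i}g(Z_j(x)).$$
$F$ is the weighted union bound of Section 7, written with the polynomial majorant $h$ in place of indicators. We estimate $\sum_{x\in W}F(x)$ from both sides.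

**Step 1: from above, only $x=0$ can contribute.** Let $x\in W\setminus\{0\}$. Then $x\notin X$, so some $i_0$ has $-M\le Z_{i_0}(x)\le k$. All subtracted terms are nonnegative by Lemma 6(a). Keeping only the one for $i_0$ and using Lemma 6(b),
$$F(x)\le\big(g(Z_{i_0}(x))-h(Z_{i_0}(x))\big)\prod_{j\ne i_0}g(Z_j(x))\le0 .$$
At $x=0$ all $Z_i$ equal $M$, so $F(0)\le P(0)=g(M)^r$. Hence $\sum_{x\in W}F(x)\le g(M)^r$.

**Step 2: on $W$, $g(Z_i)$ is its free mean plus a positive function.** Let $\chi_{i,l}(x)=(-1)^{\Phi_i(x)_l}$. As $\Phi_i$ is linear, this is a character of $W$, and $Z_i=\sum_l\chi_{i,l}$ is positive. For signs $\epsilon_1,\dots,\epsilon_M$, expand $g(\epsilon_1+\dots+\epsilon_M)$ into monomials and use $\epsilon_l^2=1$ to get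
$$g\Big(\sum_l\epsilon_l\Big)=\sum_{S\subseteq\{1,\dots,M\}}\hat g(S)\prod_{l\in S}\epsilon_l .$$
Here $\hat g(S)\ge0$, since $g$ has nonnegative coefficients; and $\hat g(\varnothing)=Eg(Z)$, since for independent uniform signs every product over $S\ne\varnothing$ has mean $0$. The identity holds for all signs, so we may substitute $\epsilon_l=\chi_{i,l}(x)$:
$$g(Z_i)=Eg(Z)+(\text{a positive function})\quad\text{on }W.$$
Some of the $\chi_{i,l}$ may coincide or be trivial on $W$; this changes nothing. For positive $Q$, Fact 4 now gives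
$$E_W[g(Z_i)\,Q]\ge Eg(Z)\cdot E_W[Q]. \tag{4}$$
Take $Q=\prod_{j\ne i}g(Z_j)$. Also apply (4) $r$ times, starting from $Q=1$. Since $Eg(Z)>0$, the results are
$$E_W\Big[\prod_{j\ne i}g(Z_j)\Big]\le\frac{E_W[P]}{Eg(Z)},\qquad E_W[P]\ge(Eg(Z))^r. \tag{5}$$

**Step 3: the polynomials $h_j$ average to no more than $g$.** Write $g(z)=\sum_b\gamma_bz^b$ and $h_j(z)=\sum_bc_bz^b$, with $|c_b|\le\gamma_b$ by Lemma 6(a). For every $b\ge0$ the function $Z_i^b\prod_{l\ne i}g(Z_l)$ is positive, so its average is nonnegative. Hence
$$\Big|E_W\Big[h_j(Z_i)\prod_{l\ne i}g(Z_l)\Big]\Big|\le\sum_b\gamma_b\,E_W\Big[Z_i^b\prod_{l\ne i}g(Z_l)\Big]=E_W[P]. \tag{6}$$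

**Step 4: from below.** Insert $h=g(k)+9^{-t}\sum_jh_j$ into $F$, and use (5), (6) and then Lemma 6(c):
$$E_W[F]\ge E_W[P]\Big(1-\frac{r\,g(k)}{Eg(Z)}-r(J+1)9^{-t}\Big)\ge\Big(1-\frac14-\frac14\Big)E_W[P]\ge\frac12(Eg(Z))^r .$$

**Step 5: compare.** Since $\sum_{x\in W}F(x)=2^eE_W[F]$, Steps 1 and 4 give $2^{e-1}(Eg(Z))^r\le g(M)^r$, that is, $e\le1+r\log_2\frac{g(M)}{Eg(Z)}$. $\square$

**Proof of Theorem 1.** The case $M\ge n$ was settled in Section 5. Let $M<n$ and take $\Phi$ from Lemma 4, so that $\omega(X+X)\le2M\le48m\log_2n$. By Lemma 7, Lemma 6(d) and (P4),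
$$\alpha(X)\le1+\frac{45n}{t\sqrt m}\cdot75\,t(1+\log_2m)^2=1+3375\,\frac{n(1+\log_2m)^2}{\sqrt m}\le3400\,\frac{n(1+\log_2m)^2}{\sqrt m} .$$
The last step uses $n/\sqrt m\ge1$, which holds since $\sqrt m\le m\le M<n$. $\blacksquare$

With Corollary 2, the Conjecture is disproved. The factor $t$ in the degree of $g$ canceled against the factor $t$ in the threshold $k$. This is why only powers of $\log_2m$, and none of $\log_2n$, appear in the bound for $\alpha(X)$.

## 10. Dense sets with small $\omega(A+A)$, and a converse

These complements are not needed for the disproof. The first keeps only the *density* of the set; then no logarithms appear, and Lemma 4 with a first moment suffices.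

**Proposition 8.** Let $n\ge1$, $M\ge3$ and $r=\lceil2n/\lceil\sqrt{M/2}\,\rceil\rceil$. There is $A\subseteq\mathbb F_2^n$ with $|A|\ge2^{n-7r}$ and $\omega(A+A)<4M$. In particular there are sets of density $2^{-O(n/\sqrt M+1)}$ with $\omega(A+A)<4M$.

*Proof.* Let $k=\lceil\sqrt{M/2}\,\rceil-1$, so $k\ge1$ and $k<\sqrt{M/2}$. Choose independent uniform linear maps $\Phi_i$, and let $A=X(\Phi)$ as in (2). Then $k+1\le M$ and $r(k+1)\ge2n$, so Lemma 4 with $d=4M$ gives
$$\Pr(\omega(A+A)\ge4M)\le2^{-r(k+1)M}\le32^{-r},$$
since $(k+1)M\ge6$. For $x\ne0$ the vectors $\Phi_i(x)$ are independent and uniform. With $Z$ a sum of $M$ independent signs, the one-block computation in the proof of Lemma 5 (with $M$ in place of $m$) gives $\Pr(Z\ge\sqrt{M/2})\ge\frac1{24}$. As $k<\sqrt{M/2}$, we get $\Pr(x\in A)\ge24^{-r}$. Also $0\in A$ always, as $M>k$. So the expectation of $2^{-n}|A|\cdot1_{\{\omega(A+A)<4M\}}$ is at least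
$$24^{-r}-32^{-r}=24^{-r}\big(1-(3/4)^r\big)\ge\tfrac14\,24^{-r}\ge2^{-7r},$$
where the last step is $4\cdot24^r\le96^r\le128^r$. Some $\Phi$ attains at least this value, and then $\omega(A+A)<4M$. Finally $r\le2n/\sqrt{M/2}+1$ gives the last claim. $\square$

In the other direction, a small $\alpha(X)$ does force some subspace into $X+X$.

**Proposition 9.** If $d\ge1$ and $2(\alpha(X)+1)(2^d-1)+d\le n$, then $\omega(X+X)\ge d$.

**Step 1: $X$ is dense.** Let $a=\alpha(X)$; the hypothesis gives $a<n$. Every $(a+1)$-dimensional subspace contains a nonzero element of $X$. A uniformly random one contains a given nonzero vector with probability $(2^{a+1}-1)/(2^n-1)$. Taking expectations,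
$$|X|\ge\frac{2^n-1}{2^{a+1}-1}\ge2^{n-a-1},$$
where the last inequality is $2^n-1\ge2^n-2^{n-a-1}$.

**Step 2: a function supported on $X+X$ with nonnegative Fourier coefficients.** Let $f(u)=2^{-n}\#\{x:x,\,x+u\in X\}\in[0,1]$. This is the convolution of the indicator of $X$ with itself, so its Fourier coefficients are the squares of those of the indicator, hence nonnegative. The trivial one is $(|X|/2^n)^2\ge2^{-2(a+1)}$. If $f(u)>0$, then $u\in X+X$.

**Step 3: average over $d$-tuples.** For each nonzero $\lambda\in\mathbb F_2^d$, the function $f(\lambda_1u_1+\dots+\lambda_du_d)$ is a combination of characters of $(\mathbb F_2^n)^d$ with nonnegative coefficients, the trivial one having coefficient at least $2^{-2(a+1)}$. In the product over $\lambda$, the coefficient of the trivial character is at least the product of the trivial coefficients, and it equals the average. So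
$$E_{u_1,\dots,u_d}\prod_{0\ne\lambda\in\mathbb F_2^d}f(\lambda_1u_1+\dots+\lambda_du_d)\ge2^{-2(a+1)(2^d-1)}\ge2^{d-n} .$$

**Step 4: discard dependent tuples.** A tuple is dependent if $\sum\lambda_iu_i=0$ for some $\lambda\ne0$, which has probability at most $(2^d-1)2^{-n}<2^{d-n}$. As $0\le f\le1$, dependent tuples contribute at most this much. So some independent tuple has $f>0$ on all nonzero elements of its span. That span has dimension $d$, and its nonzero elements lie in $X+X$. $\square$

**Corollary 10.** Let $0<\varepsilon\le\frac18$ and $n\ge2/\varepsilon$. If $\alpha(X)\le\varepsilon n$, then $\omega(X+X)\ge\lfloor\log_2\frac1{4\varepsilon}\rfloor$.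

*Proof.* Put $d=\lfloor\log_2\frac1{4\varepsilon}\rfloor\ge1$, so $2^d\le\frac1{4\varepsilon}$. Then $2\varepsilon n(2^d-1)\le\frac n2$, and $2(2^d-1)+d\le3\cdot2^d\le\frac3{4\varepsilon}\le\frac n2$. Adding the two, the hypothesis of Proposition 9 holds. $\square$

**Remark (the constant $C_\varepsilon$ of Corollary 3).** Corollary 10 gives a lower bound that does not grow with $n$. So it does not bound $C_\varepsilon$ from below for large $n$, and no such bound is claimed here. Since Corollary 3 is stated for all $n\ge2$, however, $C_\varepsilon$ must tend to infinity as $\varepsilon\to0$, because of small $n$. Let $\varepsilon<\frac13$ and $n=\lceil1/\varepsilon\rceil-1\ge2$, so $n<1/\varepsilon$. If $\alpha(X)\le\varepsilon n<1$, then $\alpha(X)=0$, and (1) gives $\omega(X+X)=n$. So $C_\varepsilon\ge n/\log_2n$, which tends to infinity as $\varepsilon\to0$.
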